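# Logarithmic bumps and weak-type bounds for commutators of fractional integrals

## 1. A pair of weights on the line and the exponent 3

Work on $\mathbb R$ with $I_{1/2}f(x)=\int f(y)|x-y|^{-1/2}dy$ and $b(x)=\log|x|$. The commutator is
$$[b,I_{1/2}]f(x)=\int\big(\log|x|-\log|y|\big)\frac{f(y)}{|x-y|^{1/2}}\,dy .$$
Fix $r\ge0$ and take $u=\chi_{(-1,1)}$, $v(x)=\log(e+|x|)^r$. For which $r$ is there a constant $C$ with
$$u(\{|[b,I_{1/2}]f|>\lambda\})\le C\lambda^{-2}\int f^2v\,dx\qquad(\lambda>0)$$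
for all $f$ supported in $\{|y|\ge2\}$? This can be settled by hand.

If $0<|x|<1$ and $|y|\ge 2$, then $|y|/2\le|x-y|\le2|y|$ and $\log|y|\le\big|\log|x|-\log|y|\big|=\log|y|+\log\frac1{|x|}$. Hence
$$|[b,I_{1/2}]f(x)|\le\sqrt2\int\frac{\log|y|}{|y|^{1/2}}|f(y)|dy+\sqrt2\,\log\tfrac1{|x|}\int\frac{|f(y)|}{|y|^{1/2}}dy .$$
The second integral is at most $1/\log2$ times the first, and by Cauchy–Schwarz the first is at most
$$\Big(\int f^2v\Big)^{1/2}\Big(\int_{|y|\ge2}\frac{(\log|y|)^2}{|y|\log(e+|y|)^r}dy\Big)^{1/2}.$$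
The last integral is finite exactly when $r>3$. Since $1+\log\frac1{|x|}\in L^2(-1,1)$, for $r>3$ we get even an $L^2(v)\to L^2(u)$ bound for such $f$. Conversely, take $f_N(y)=\log|y|\,|y|^{-1/2}v(y)^{-1}\chi_{\{2\le|y|\le N\}}$ and
$$H_N=\int\log|y|\,|y|^{-1/2}f_N\,dy=\int f_N^2v\,dy=2\int_2^N\frac{(\log t)^2}{t\log(e+t)^r}dt .$$
The kernel has constant sign, so $|[b,I_{1/2}]f_N|\ge2^{-1/2}H_N$ on $(-1,1)\setminus\{0\}$. The weak-type inequality with $\lambda=H_N/(2\sqrt2)$ gives $2\le 8C H_N^{-2}H_N$, so $H_N$ is bounded, so $r>3$. The threshold is $r=3$. (Without the factors $\log|x|-\log|y|$, that is, for $I_{1/2}$ itself, the same computation gives $r>1$.)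

Which condition on averages of $u$ and $v$ can see this threshold? For $Q=[-\rho,\rho]$, $\rho\ge1$, the average of $u$ is $1/\rho$. The average of $v^{-1}$ is at least $\log(e+\rho)^{-r}$, and, splitting the integral at $|x|=\sqrt\rho$, at most $\rho^{-1/2}+\log(e+\sqrt\rho)^{-r}\le C\log(e+\rho)^{-r}$. So
$$|Q|^{1/2}\Big(\frac1{|Q|}\int_Qu\Big)^{1/2}\Big(\frac1{|Q|}\int_Qv^{-1}\Big)^{1/2}\approx\log(e+\rho)^{-r/2},$$
which is bounded even for $r=0$. Plain averages see nothing. Now measure $u^{1/2}$ by a slightly larger average, with $A(t)=t^2\log(e+t)^r$: let $\lambda$ solve $\frac1{|Q|}\int_QA(u^{1/2}/\lambda)=\frac1\rho A(1/\lambda)=1$. Then $\lambda\approx\rho^{-1/2}\log(e+\rho)^{r/2}$, and the product becomes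
$$|Q|^{1/2}\cdot\lambda\cdot\Big(\frac1{|Q|}\int_Qv^{-1}\Big)^{1/2}\approx1\qquad\text{for every }r\ge 0 .$$
On these intervals the condition with the factor $\log(e+t)^r$ in $A$ is exactly balanced, and the commutator fails for $r\le3$. So a theorem that uses such an $A$ must ask for $r>3$, which is $r>2p-1$ with $p=2$. A second example (Section 9) shows in the same way that $v^{-1/p}$ needs a factor $\log(e+t)^{p'}$. These two requirements are the hypotheses of the following conjecture, posed in David Cruz-Uribe and Kabe Moen, "Sharp norm inequalities for commutators of classical operators", arXiv:1008.0381 (2010). (The norms $\|\cdot\|_{A,Q}$ are defined in Section 2.)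

**Conjecture.** Given $0<\alpha<n$, if for some $1<p<\infty$ the weights $(u,v)$ on $\mathbb R^n$ satisfy
$$\sup_Q|Q|^{\alpha/n}\|u^{1/p}\|_{A,Q}\|v^{-1/p}\|_{B,Q}<\infty,\qquad A(t)=t^p\log(e+t)^{2p-1+\delta},\ \delta>0,\quad B(t)=t^{p'}\log(e+t)^{p'},$$
then $[b,I_\alpha]:L^p(v)\to L^{p,\infty}(u)$ for every $b\in BMO$.

We shall prove that it is true.

## 2. Commutators, mean oscillation and Luxemburg averages

Throughout, $n\ge1$, cubes $Q$ have sides parallel to the axes, $\operatorname s(Q)$ is the side length, $\langle f\rangle_Q=\frac1{|Q|}\int_Qf$, and $p'=p/(p-1)$. Letters $C,c>0$ denote constants that may change from line to line and do not depend on $f,\lambda,Q$. We set $0\cdot\infty=0$. $\mathbb B(x,r)$ is the open ball.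

**Definition (operators and weights).** A weight is a nonnegative locally integrable function; $u(E)=\int_Eu$. For $0<\alpha<n$, $I_\alpha f(x)=\int f(y)|x-y|^{\alpha-n}dy$ and $[b,I_\alpha]f=b\,I_\alpha f-I_\alpha(bf)$. For an integer $m\ge1$,
$$C_b^mf(x)=\int(b(x)-b(y))^m\frac{f(y)}{|x-y|^{n-\alpha}}dy,\qquad T_b^mf(x)=\int|b(x)-b(y)|^m\frac{|f(y)|}{|x-y|^{n-\alpha}}dy ,$$
so $C_b^1=[b,I_\alpha]$ and $|C_b^mf|\le T_b^mf$. We write $T:L^p(v)\to L^{p,\infty}(u)$ if $u(\{|Tf|>\lambda\})\le C\lambda^{-p}\int|f|^pv$ for all $f\in L^p(v)$, $\lambda>0$.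

**Definition (BMO).** $b_Q=\langle b\rangle_Q$, $\|b\|_*=\sup_Q\langle|b-b_Q|\rangle_Q$, and $b\in BMO$ if $\|b\|_*<\infty$. We fix a finite-valued representative of $b$. A standard member is $\log|x|$. The John–Nirenberg inequality says that $\langle\exp(|b-b_Q|/(c_n\|b\|_*))\rangle_Q\le2$ for all $Q$ when $\|b\|_*>0$.

**Definition (Young function, Luxemburg norm).** A Young function $A:[0,\infty)\to[0,\infty)$ is continuous, convex, increasing, with $A(0)=0$. On a cube,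
$$\|f\|_{A,Q}=\inf\{\lambda>0:\langle A(|f|/\lambda)\rangle_Q\le1\}.$$

Two examples. For $A(t)=t^p$ this is $\langle|f|^p\rangle_Q^{1/p}$. For $f=\chi_E$, $E\subset Q$, $|E|>0$, it is $1/A^{-1}(|Q|/|E|)$; with $A(t)=t^p\log(e+t)^r$ it is of size $(|E|/|Q|)^{1/p}\log(e+|Q|/|E|)^{r/p}$, as in Section 1. We need four elementary facts.

* (N1) $\|f\|_{A,Q}\le\lambda$ if and only if $\langle A(|f|/\lambda)\rangle_Q\le1$, for $\lambda>0$ (let $\lambda_k\downarrow\|f\|_{A,Q}$ and use monotone convergence). If $\|f\|_{A,Q}=0$ then $f=0$ a.e. on $Q$, because $A(t)\to\infty$.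
* (N2) If $\langle A(|f|/\lambda)\rangle_Q\le M$ with $M\ge1$, then $\|f\|_{A,Q}\le M\lambda$, since $A(t/M)\le A(t)/M$ by convexity.
* (N3) If $Q\subset R$, then $\|f\|_{A,Q}\le\frac{|R|}{|Q|}\|f\|_{A,R}$, by (N2) with $M=|R|/|Q|$.
* (N4) If $A_1\le MA_2$ with $M\ge1$, then $\|f\|_{A_1,Q}\le M\|f\|_{A_2,Q}$, again by (N2).

**Definition (class $\mathcal L$).** $\mathcal L$ is the set of nondecreasing $\theta:[0,\infty)\to[1,\infty)$ for which there is $D$ with $\theta(t^2)\le D\,\theta(t)$ for $t\ge1$.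

For example $\log(e+t)^a\in\mathcal L$ for $a\ge0$, because $e+t^2\le(e+t)^2$; but $(1+t)^\varepsilon\notin\mathcal L$ for $\varepsilon>0$. Three consequences:

* (L1) $\theta((1+t)^\kappa)\le C_\kappa\theta(t)$ for $t\ge0,\kappa\ge1$. If $t\ge2$, then $1+t\le t^2$, so $(1+t)^\kappa\le t^{2\kappa}\le t^{2^i}$ for some $i=i(\kappa)$, and we iterate the definition $i$ times. If $t<2$, the left side is at most $\theta(3^\kappa)\le\theta(3^\kappa)\theta(t)$.
* (L2) $\theta(t)\le C\log(e+t)^{\kappa_0}$ for some $\kappa_0$. Iterating, $\theta(2^{2^j})\le D^j\theta(2)$, and for $2^{2^{j-1}}\le t\le2^{2^j}$, $j\ge1$, we have $D^j= (2^j)^{\log_2D}\le C\log(e+t)^{\log_2D}$. For $t<2$ use $\theta(t)\le\theta(2)$.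
* (L3) $\theta(st)\le C\theta(s)\theta(t)$. With $M=\max(s,t)$: $st\le M^2$, so $\theta(st)\le D\theta(M)$ if $M\ge1$, and $\theta(st)\le\theta(M)$ if $M<1$. Since $\theta\ge1$, $\theta(M)\le\theta(s)\theta(t)$.

**Convexity of the logarithmic functions.** Let $L=\log(e+t)$, $c\ge0$. Then
$$(tL^c)''=\frac{cL^{c-1}}{e+t}+\frac{ceL^{c-1}}{(e+t)^2}+\frac{c(c-1)tL^{c-2}}{(e+t)^2}\ge0 :$$
if $c<1$, the last term is at least $-cL^{c-1}/(e+t)$, because $L\ge1$ and $t\le e+t$. So $tL^c$ is a Young function, and so is $t^qL^a=(tL^{a/q})^q$ for $q\ge1,a\ge0$. Put $\Phi_m(t)=t\log(e+t)^m$ for integers $m\ge0$. Note that $\|f\|_{\Phi_0,Q}=\langle|f|\rangle_Q$.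

## 3. Bump theorems for iterated commutators

**Theorem 1.** Let $0<\alpha<n$, $1<p<\infty$, $m\ge1$, and let $A(t)=t^p\theta(t)$, $B(t)=t^{p'}\eta(t)$ be Young functions with $\theta,\eta\in\mathcal L$ and
$$\text{(i)}\ \int_1^\infty\Big(\frac{\log(e+t)^{mp}}{\theta(t)}\Big)^{p'-1}\frac{dt}t<\infty,\qquad\text{(ii)}\ \eta(t)\ge c\log(e+t)^{mp'} .$$
If $K=\sup_Q|Q|^{\alpha/n}\|u^{1/p}\|_{A,Q}\|v^{-1/p}\|_{B,Q}<\infty$, then for all $b\in BMO$, $f\in L^p(v)$, $\lambda>0$,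
$$u(\{T_b^mf>\lambda\})\le C(K\|b\|_*^m)^p\lambda^{-p}\int|f|^pv\,dx .$$
Moreover $I_\alpha|f|<\infty$ $u$-a.e. Hence $C_b^mf$ is given $u$-a.e. by an absolutely convergent integral, and $C_b^m:L^p(v)\to L^{p,\infty}(u)$.

**The conjecture follows.** Take $m=1$, $\theta=\log(e+t)^{2p-1+\delta}$, $\eta=\log(e+t)^{p'}$. Condition (ii) is trivial, and the integrand in (i) is $\log(e+t)^{-(p-1+\delta)(p'-1)}\frac1t=\log(e+t)^{-1-\delta/(p-1)}\frac1t$, because $(p-1)(p'-1)=1$. So (i) holds. Where $I_\alpha|f|$ and $T_b^1f$ are finite, $I_\alpha(|bf|)\le|b|I_\alpha|f|+T_b^1f<\infty$, so $b\,I_\alpha f-I_\alpha(bf)$ is well defined $u$-a.e. and bounded in modulus by $T_b^1f$. The weak-type constant, in the sense of norms, is at most $CK\|b\|_*$.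

**Theorem 2 (converse).** Let $0<\alpha<n$, $1<p<\infty$, $m\ge1$, and let $A=t^p\theta$, $B=t^{p'}\eta$ be Young functions with $\theta,\eta\in\mathcal L$. If (i) or (ii) fails, there are weights $(u,v)$ with $K<\infty$ and a $b\in BMO$ such that $C_b^m$ is not bounded from $L^p(v)$ to $L^{p,\infty}(u)$.

For $A=t^p\log(e+t)^r$, $B=t^{p'}\log(e+t)^s$ with $r,s\ge0$, condition (i) says $(r-mp)(p'-1)>1$, that is, $r>(m+1)p-1$. So "$K<\infty$ implies weak type for all $b\in BMO$" holds if and only if $r>(m+1)p-1$ and $s\ge mp'$. In particular $\delta=0$ is not allowed in the conjecture, and the power $p'$ of the logarithm in $B$ cannot be lowered.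

Sections 4–8 prove Theorem 1 and Section 9 proves Theorem 2.

## 4. Three grids and two sums

**Step 1: remove degenerate cases.** Assume the hypotheses of Theorem 1. Since $v<\infty$ a.e., $\|v^{-1/p}\|_{B,Q}>0$ for every $Q$, so $K<\infty$ forces
$$W_Q:=\|u^{1/p}\|_{A,Q}<\infty\quad\text{for every }Q.$$
If $\|v^{-1/p}\|_{B,Q_0}=\infty$ for some $Q_0$, then by (N3) the same holds for all $Q\supset Q_0$, so $W_Q=0$ for all such $Q$, i.e. $u=0$ a.e., and there is nothing to prove. So assume $0<\|v^{-1/p}\|_{B,Q}<\infty$ for all $Q$; then $0<v<\infty$ a.e. If $\|b\|_*=0$, then $b$ is a.e. constant and $T_b^mf=0$ a.e.; so for the bound on $T_b^mf$ let $\|b\|_*>0$. Finally, $\min(|f|,N)\chi_{\mathbb B(0,N)}\uparrow|f|$, and $T_b^m$ of these functions increases to $T_b^mf$. So by monotone convergence we may assume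

> $f\ge0$ is bounded with compact support, $f\not\equiv0$ (not a.e. zero), $f\in L^p(v)$; write $F=f^pv$.

**Step 2: replace the kernel by cubes.** A *dyadic system* $\mathcal D$ consists of partitions of $\mathbb R^n$ into half-open cubes of side $2^{-k}$, one for each $k\in\mathbb Z$, each refining the previous one. For $\gamma\in\{0,1,2\}^n$ put
$$\mathcal D^\gamma=\{2^{-k}([0,1)^n+j+(-1)^k\gamma/3):k\in\mathbb Z,\ j\in\mathbb Z^n\}.$$
In dimension 1 the interval $[-\frac1{10},\frac1{10}]$ lies in no interval of the standard grid $\mathcal D^0$, but it lies in $[-\frac23,\frac13)\in\mathcal D^1$ (with $k=0$, $j=-1$).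

**Lemma 1 (three grids).** Each $\mathcal D^\gamma$ is a dyadic system, and every closed cube $R$ is contained in some $Q\in\bigcup_\gamma\mathcal D^\gamma$ with $\operatorname s(Q)\le6\operatorname s(R)$.

*Proof.* With $\epsilon=(-1)^k$,
$$2^{-k}(j+\epsilon\gamma/3)=2^{-k-1}\big((2j+\epsilon\gamma)-\epsilon\gamma/3\big),$$
so every corner coordinate of level $k$ is one of level $k+1$, and level $k+1$ refines level $k$. Given $R$, take $k$ with $3\operatorname s(R)<2^{-k}\le6\operatorname s(R)$. In one coordinate, the endpoints of level $k$ for the shifts $0,1,2$ are three disjoint subsets of $\frac{2^{-k}}3\mathbb Z$. The projection of $R$ is a closed interval shorter than $2^{-k}/3$, so it contains at most one point of $\frac{2^{-k}}3\mathbb Z$, and therefore for some shift it contains no endpoint and lies in one cell. Choose the shift coordinate by coordinate. $\square$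

If $x\ne y$, they lie in a closed cube of side at most $|x-y|$, hence in some $Q\in\mathcal D^\gamma$ with $\operatorname s(Q)\le6|x-y|$, and then $|x-y|^{\alpha-n}\le6^{n-\alpha}|Q|^{\alpha/n-1}$. Therefore
$$T_b^mf(x)\le6^{n-\alpha}\sum_\gamma\sum_{Q\in\mathcal D^\gamma}|Q|^{\alpha/n}\langle|b(x)-b|^mf\rangle_Q\,\chi_Q(x).$$

**Step 3: split the oscillation.** Using $|b(x)-b(y)|^m\le2^{m-1}(|b(x)-b_Q|^m+|b(y)-b_Q|^m)$ we get
$$T_b^mf\le C\sum_\gamma(\mathrm I_\gamma+\mathrm{II}_\gamma),\tag{1}$$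
$$\mathrm I_\gamma(x)=\sum_{Q\in\mathcal D^\gamma}|Q|^{\alpha/n}|b(x)-b_Q|^m\langle f\rangle_Q\chi_Q(x),\qquad\mathrm{II}_\gamma=\sum_{Q\in\mathcal D^\gamma}|Q|^{\alpha/n}\langle|b-b_Q|^mf\rangle_Q\chi_Q .$$
We fix $\gamma$ and write $\mathcal D,\mathrm I,\mathrm{II}$. In $\mathrm I$ the oscillation sits outside the average and will be measured by $u$; in $\mathrm{II}$ it sits inside, on the side of $f$ and $v$.

**Step 4: absorb the oscillation into an Orlicz average.** This replaces $|b-b_Q|^m$ by $m$ logarithms.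

**Lemma 2.** $\langle|b-b_Q|^m|g|\rangle_Q\le C\|b\|_*^m\|g\|_{\Phi_m,Q}$.

*Proof.* For $s,t\ge0$ we have $s^mt\le C_m(\Phi_m(t)+e^s)$: if $s\le2\log(e+t)$, then $s^mt\le2^m\Phi_m(t)$; otherwise $t<e^{s/2}$ and $s^mt\le s^me^{s/2}\le C_me^s$. If $\|g\|_{\Phi_m,Q}$ is $0$ or $\infty$ the lemma is trivial. Otherwise put $s=|b-b_Q|/(c_n\|b\|_*)$, $t=|g|/\|g\|_{\Phi_m,Q}$, average over $Q$, and use John–Nirenberg and (N1): the right side averages to at most $3C_m$. $\square$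

## 5. Stopping cubes and how they stack

The sums in (1) run over all dyadic cubes. The aim now is to keep only a thin subfamily, and to control how often its cubes can overlap.

**Construction.** Let $f\ge0$ be bounded with compact support, $f\not\equiv0$, $\Phi=\Phi_m$ with $m\ge0$, and $a=2^{n+1}$. For $k\in\mathbb Z$ let $S_k$ be the set of maximal cubes in $\{Q\in\mathcal D:\|f\|_{\Phi,Q}>a^k\}$, let $\Omega_k=\bigcup_{P\in S_k}P$, and $S=\bigcup_kS_k$. Every cube of that collection lies in a maximal one: since $\langle\Phi(f/a^k)\rangle_Q\le|Q|^{-1}\int\Phi(f/a^k)\to0$ as $|Q|\to\infty$, only finitely many ancestors of a given cube belong to it.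

**Example.** Let $n=1$, $\mathcal D=\mathcal D^0$, $f=\chi_{[0,1)}$, $\Phi=\Phi_0$, $a=4$. The dyadic intervals with $\langle f\rangle_Q>4^{-l}$, $l\ge1$, are those inside $[0,1)$ and $[0,2^i)$ with $1\le i\le2l-1$. So $S_{-l}=\{[0,2^{2l-1})\}$ for $l\ge1$, and $S_k=\emptyset$ for $k\ge0$. Each $[0,2^{2l-1})$ with $l\ge2$ has three quarters of its length outside the next smaller one.

**Lemma 3.** (a) The families $S_k$ are pairwise disjoint as sets of cubes; $\Omega_{k+1}\subset\Omega_k$; a cube of $S_{k+i}$, $i\ge0$, that meets $P\in S_k$ is contained in $P$.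

(b) The sets $E_P=P\setminus\Omega_{k+1}$ ($P\in S_k$, $k\in\mathbb Z$) are pairwise disjoint, $|E_P|\ge\frac12|P|$, and $|P\cap\Omega_{k+i}|\le2^{-i}|P|$ for $P\in S_k$, $i\ge0$.

(c) For $P_0\in S$ and $t\ge0$,
$$\Big|\Big\{x\in P_0:\sum_{P\in S,\,P\subset P_0}\chi_P(x)>t\Big\}\Big|\le2\cdot2^{-t}|P_0| .\tag{2}$$

*Proof.* (a) Let $P\in S_k$ and let $\hat P$ be its parent. By (N3) and maximality, $a^k<\|f\|_{\Phi,P}\le2^n\|f\|_{\Phi,\hat P}\le2^na^k<a^{k+1}$. So $P$ determines $k$. A cube of $S_{k+i}$ satisfies $\|f\|_{\Phi,Q}>a^{k+i}\ge a^k$, so it lies in a cube of $S_k$; this gives $\Omega_{k+1}\subset\Omega_k$, and since cubes of $S_k$ are disjoint, if it meets $P\in S_k$ it lies in $P$.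

(b) Let $P\in S_k$. For $Q\in S_{k+1}$ with $Q\subset P$, (N1) gives $|Q|<\int_Q\Phi(f/a^{k+1})$. These $Q$ are disjoint and cover $P\cap\Omega_{k+1}$, so by convexity of $\Phi$ and $\|f\|_{\Phi,P}\le2^na^k$,
$$|P\cap\Omega_{k+1}|\le\int_P\Phi\Big(\frac f{a^{k+1}}\Big)\le\frac{2^n}a\int_P\Phi\Big(\frac f{2^na^k}\Big)\le\frac12|P| .$$
Hence $|E_P|\ge\frac12|P|$. Applying this to each cube of $S_{k+i}$ inside $P$, $|P\cap\Omega_{k+i+1}|\le\frac12|P\cap\Omega_{k+i}|$, and the last bound follows by iteration. For disjointness: two cubes of one $S_k$ are disjoint, and if $P\in S_k$, $P'\in S_l$, $l>k$, then $E_{P'}\subset\Omega_l\subset\Omega_{k+1}$, which misses $E_P$.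

(c) Let $P_0\in S_k$. A cube $Q\in S_l$ with $Q\subset P_0$ has $l\ge k$: if $l<k$, then $\|f\|_{\Phi,P_0}>a^k>a^l$, and maximality of $Q$ gives $Q=P_0$, contradicting $S_k\cap S_l=\emptyset$. Since the cubes of one level are disjoint, a point $x$ with $\sum\chi_P(x)>t$ lies in cubes of at least $\lfloor t\rfloor+1$ different levels $\ge k$, so $x\in\Omega_{k+\lfloor t\rfloor}$. By (b) the measure is at most $2^{-\lfloor t\rfloor}|P_0|\le2\cdot2^{-t}|P_0|$. $\square$

**Lemma 4 (only stopping cubes matter).** For $b\in BMO$ and integers $\nu\ge0$,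
$$\sum_{Q\in\mathcal D}|Q|^{\alpha/n}\|f\|_{\Phi,Q}\chi_Q\le C\sum_{P\in S}|P|^{\alpha/n}\|f\|_{\Phi,P}\chi_P,\tag{3}$$
$$\sum_{Q\in\mathcal D}|Q|^{\alpha/n}|b(x)-b_Q|^\nu\|f\|_{\Phi,Q}\chi_Q(x)\le C\sum_{P\in S}|P|^{\alpha/n}(|b(x)-b_P|+\|b\|_*)^\nu\|f\|_{\Phi,P}\chi_P(x).\tag{4}$$

*Proof.* If $\|f\|_{\Phi,Q}>0$ (it is finite, since $f$ is bounded), choose $k$ with $a^k<\|f\|_{\Phi,Q}\le a^{k+1}$ and $P\in S_k$ with $Q\subset P$. Then $\|f\|_{\Phi,Q}\le a\|f\|_{\Phi,P}$. Assign $Q$ to this $P$. For fixed $P\ni x$, the cubes $Q$ with $x\in Q\subset P$ have sides $2^{-i}\operatorname s(P)$, one for each $i\ge0$, so their factors $|Q|^{\alpha/n}=2^{-i\alpha}|P|^{\alpha/n}$ sum to $C|P|^{\alpha/n}$. This is (3). For (4), one generation changes the mean of $b$ by at most $2^n\|b\|_*$, so $|b_Q-b_P|\le2^ni\|b\|_*$, hence $|b(x)-b_Q|^\nu\le(1+2^ni)^\nu(|b(x)-b_P|+\|b\|_*)^\nu$, and $\sum_i2^{-i\alpha}(1+2^ni)^\nu<\infty$. $\square$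

## 6. An Orlicz–Hölder inequality and duality for the first sum

The natural plan for both sums is duality: test against $hu$, pull the weights out of the averages by a Hölder inequality so that $K$ appears, and sum what is left over the disjoint sets $E_P$. This needs two tools: a Hölder inequality into $\Phi_m$, and a summation lemma.

**Lemma 5.** Let $1<q<\infty$, $\theta\in\mathcal L$, $m\ge0$, and
$$\Psi(t)=t^{q'}\omega(t),\qquad\omega(t)=\big(\log(e+t)^{mq}/\theta(t)\big)^{q'-1}.\tag{5}$$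
Then $\Phi_m(st)\le C(s^q\theta(s)+\Psi(t))$ for all $s,t\ge0$.

*Proof.* Young's inequality does the work when $s$ and $t$ have comparable logarithms; two extreme regions are treated first.

*Region 1: $t\ge(1+s)^q$.* Then $t\ge1$, $st\le t^{1+1/q}\le t^2$, so $\Phi_m(st)\le Ct^{1+1/q}\log(e+t)^m$. By (L2), $\Psi(t)\ge ct^{q'}\log(e+t)^{-\kappa}$ for some $\kappa$. Since $1+\frac1q<1+\frac1{q-1}=q'$, we get $\Phi_m(st)\le C\Psi(t)$.

*Region 2: $s\ge1$, $t\le s^{(q-1)/2}$.* Then $st\le s^{(q+1)/2}$, and $\Phi_m(st)\le s^{(q+1)/2}\log(e+s^{(q+1)/2})^m\le Cs^q\le Cs^q\theta(s)$, since $\frac{q+1}2<q$.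

*Region 3: $t<(1+s)^q$, and $s<1$ or $t>s^{(q-1)/2}$.* This is everything else. Here $\log(e+st)\le\log(e+s(1+s)^q)\le C\log(e+s)$. By Young's inequality, with $q'/q=q'-1$ and $q(q'-1)=q'$,
$$\Phi_m(st)\le C\big[s\,\theta(s)^{1/q}\big]\big[t\log(e+s)^m\theta(s)^{-1/q}\big]\le C\Big(s^q\theta(s)+t^{q'}\Big(\frac{\log(e+s)^{mq}}{\theta(s)}\Big)^{q'-1}\Big).$$
It remains to check that $\log(e+s)^{mq}/\theta(s)\le C\log(e+t)^{mq}/\theta(t)$. If $s<1$, then $t<2^q$ and this follows from $\log(e+s)\le2\le2\log(e+t)$, $\theta(s)\ge1$ and $\theta(t)\le\theta(2^q)$. If $s\ge1$, then $1\le s^{(q-1)/2}<t<(1+s)^q$; the lower bound on $t$ gives $\log(e+s)\le C\log(e+t)$, the upper bound and (L1) give $\theta(t)\le\theta((1+s)^q)\le C\theta(s)$. $\square$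

**Hölder inequality.** For $\Psi$ as in (5), possibly not monotone, put $\|g\|_{\Psi,Q}=\inf\{\lambda>0:\langle\Psi(|g|/\lambda)\rangle_Q\le1\}$. If this is $0$, there are $\lambda_k\to0$ with averages at most $1$, and since $\Psi(t)\to\infty$ as $t\to\infty$, Fatou's lemma gives $g=0$ a.e. on $Q$. If it lies in $(0,\infty)$, there is $\mu\le2\|g\|_{\Psi,Q}$ with $\langle\Psi(|g|/\mu)\rangle_Q\le1$. Hence, if $A(s)=s^q\theta(s)$ is a Young function and $\phi,g$ are a.e. finite,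
$$\|\phi g\|_{\Phi_m,Q}\le C\|\phi\|_{A,Q}\|g\|_{\Psi,Q}.\tag{6}$$
Indeed, if one factor on the right is $0$ then $\phi g=0$ a.e.; if one is infinite and none is $0$ there is nothing to prove; otherwise Lemma 5 with $s=|\phi|/\|\phi\|_{A,Q}$, $t=|g|/\mu$ shows that $\langle\Phi_m(|\phi g|/(\|\phi\|_{A,Q}\mu))\rangle_Q\le2C$, and (N2) applies.

The case $q=p'$, $\theta=\log(e+t)^{mp'}$, that is $B_m(t)=t^{p'}\log(e+t)^{mp'}$, has $\omega\equiv1$ and $\Psi(t)=t^p$:
$$\|\phi g\|_{\Phi_m,Q}\le C\|\phi\|_{B_m,Q}\langle|g|^p\rangle_Q^{1/p}.\tag{7}$$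

**Lemma 6 (integrability forces logarithms).** If $\int_1^\infty\omega\frac{dt}t<\infty$ in (5), then $\theta(t)\ge c\log(e+t)^{(m+1)q-1}$ for all $t\ge0$, and $\omega\le C\log(e+t)^{-1}$; in particular $\omega$ is bounded.

*Proof.* For $T\ge e$, since $\theta(T^2)\le D\theta(T)$,
$$C\ge\int_T^{T^2}\omega\frac{dt}t\ge\log T\Big(\frac{(\log T)^{mq}}{\theta(T^2)}\Big)^{q'-1}\ge c(\log T)^{1+mq'}\theta(T)^{-(q'-1)} .$$
As $1/(q'-1)=q-1$, $\theta(T)\ge c(\log T)^{(q-1)(1+mq')}=c(\log T)^{(m+1)q-1}$. For $T<e$ use $\theta\ge1$. Then $\omega\le C(\log(e+t)^{1-q})^{q'-1}=C\log(e+t)^{-1}$. $\square$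

**Lemma 7 (summation).** Let $\Psi=t^{q'}\omega$ be as in (5) with $\int_1^\infty\omega\frac{dt}t<\infty$, and $S$ as in Section 5. Then $\sum_{P\in S}|P|\,\|g\|_{\Psi,P}^{q'}\le C\int|g|^{q'}dx$.

*Proof.* Let $0\le g\in L^{q'}$ and $M(x)=\sup_{x\in P\in\mathcal D}\|g\|_{\Psi,P}$. We show $\int M^{q'}\le C\int g^{q'}$; then, by Lemma 3(b), $\sum_S|P|\|g\|_{\Psi,P}^{q'}\le2\sum_S\int_{E_P}M^{q'}\le2\int M^{q'}$, as wanted.

By Lemma 6, $\Psi(t)\le C_1t^{q'}$; choose $\varepsilon\in(0,1)$ with $C_1\varepsilon^{q'}\le\frac12$. If $\|g\|_{\Psi,P}>\lambda$, then $1<\langle\Psi(g/\lambda)\rangle_P\le C_1|P|^{-1}\int(g/\lambda)^{q'}$, so such cubes have bounded size and lie in maximal ones. In $\langle\Psi(g/\lambda)\rangle_P>1$ the part over $\{g\le\varepsilon\lambda\}$ is at most $\frac12$, so $|P|\le2\int_{P\cap\{g>\varepsilon\lambda\}}\Psi(g/\lambda)$. The set $\{M>\lambda\}$ is the disjoint union of the maximal cubes, so $|\{M>\lambda\}|\le2\int_{\{g>\varepsilon\lambda\}}\Psi(g/\lambda)dx$.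 Multiply by $q'\lambda^{q'-1}$, integrate, and substitute $s=g(x)/\lambda$:
$$\int M^{q'}\le2q'\int\int_0^{g(x)/\varepsilon}\lambda^{q'-1}\Psi\Big(\frac{g(x)}\lambda\Big)d\lambda\,dx=2q'\int g^{q'}dx\int_\varepsilon^\infty\omega(s)\frac{ds}s\le C\int g^{q'} ,$$
where $\omega$ is bounded on $[\varepsilon,1]$. $\square$

**Proposition 8 (first sum).** $\|\mathrm I\|_{L^p(u)}\le CK\|b\|_*^m\|f\|_{L^p(v)}$.

*Proof.* **Step 1: test against $h$.** Let $S$ be the stopping family of $f$ for $\Phi_0$ and let $0\le h\in L^{p'}(u)$. By (4) with $\nu=m$, then Lemma 2 and $\langle hu\rangle_P\le\|hu\|_{\Phi_m,P}$ (from $\Phi_m(t)\ge t$),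
$$\int\mathrm I\,hu\le C\sum_{P\in S}|P|^{\alpha/n}\langle f\rangle_P\int_P(|b-b_P|+\|b\|_*)^mhu\le C\|b\|_*^m\sum_{P\in S}|P|^{1+\alpha/n}\langle f\rangle_P\|hu\|_{\Phi_m,P}.$$

**Step 2: extract the bumps.** By (6) with $q=p$, and by (6) with $q=p'$, $0$ in place of $m$ and $\eta$ in place of $\theta$,
$$\|hu\|_{\Phi_m,P}\le C\|u^{1/p}\|_{A,P}\|hu^{1/p'}\|_{\Psi_1,P},\qquad\langle f\rangle_P\le C\|v^{-1/p}\|_{B,P}\|fv^{1/p}\|_{\Psi_2,P},$$
with $\Psi_1(t)=t^{p'}(\log(e+t)^{mp}/\theta(t))^{p'-1}$ and $\Psi_2(t)=t^p\eta(t)^{-(p-1)}$. Both satisfy the hypothesis of Lemma 7: for $\Psi_1$ this is (i), and for $\Psi_2$, by (ii), $\eta^{-(p-1)}\le C\log(e+t)^{-mp'(p-1)}=C\log(e+t)^{-mp}$ with $mp>1$.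

**Step 3: sum.** By Hölder's inequality for sums and Lemma 7,
$$\int\mathrm I\,hu\le CK\|b\|_*^m\Big(\sum_{P\in S}|P|\|fv^{1/p}\|_{\Psi_2,P}^p\Big)^{1/p}\Big(\sum_{P\in S}|P|\|hu^{1/p'}\|_{\Psi_1,P}^{p'}\Big)^{1/p'}\le CK\|b\|_*^m\|f\|_{L^p(v)}\|h\|_{L^{p'}(u)} .$$
Duality in $L^p(u)$ finishes the proof. $\square$

So the first sum is even of strong type. The $m$ logarithms of the oscillation were paid by $A$, and $B$ had only to handle a plain average of $f$.

## 7. Where duality stops for the second sum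

Try the same on $\mathrm{II}$. By Lemma 2 and (3), now with the stopping family of $\Phi_m$,
$$\mathrm{II}\le C\|b\|_*^m\sum_{P\in S}|P|^{\alpha/n}\|f\|_{\Phi_m,P}\chi_P ,\tag{8}$$
and testing against $hu$ leads to $\sum|P|^{1+\alpha/n}\|f\|_{\Phi_m,P}\langle hu\rangle_P$. The side of $hu$ is fine, with logarithms to spare. On the side of $f$, (6) gives $\|f\|_{\Phi_m,P}\le C\|v^{-1/p}\|_{B,P}\|fv^{1/p}\|_{\Psi,P}$ with $\Psi(t)=t^p(\log(e+t)^{mp'}/\eta(t))^{p-1}$. If $B$ has exactly the logarithms that (ii) guarantees, $\eta=\log(e+t)^{mp'}$, then $\omega\equiv1$ and $\Psi(t)=t^p$. Lemma 7 asks for $\int_1^\infty\omega\frac{dt}t<\infty$, which fails; by Lemma 6 it would force $\eta\ge c\log(e+t)^{(m+1)p'-1}$, that is, $p'-1$ extra powers of the logarithm that we do not have.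

This is not only a defect of Lemma 7. With $\Psi=t^p$ its conclusion, for $g=fv^{1/p}$, reads $\sum_{P\in S}|P|\langle F\rangle_P\le C\int F$, and this is false. Take $n=1$, $\mathcal D=\mathcal D^0$, $f=\chi_{[0,1)}$, $v=1$, so $F=f$. Since $\Phi_m(1)\ge1$, we have $\|f\|_{\Phi_m,[0,1)}\ge1>a^k$ for each $k<0$, so $S_k$ contains a cube $[0,2^i)$ with $i\ge0$. These cubes are different for different $k$, each has $|P|\langle F\rangle_P=1$, and the sum is infinite while $\int F=1$. So duality, as set up here, stops at this sum.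

We have not yet used two things: the target is only a weak-type bound, and the bump on $u$ has been left idle. The estimate (7) still brings $K$ in. By (ii) and (N4), $\|\cdot\|_{B_m,P}\le C\|\cdot\|_{B,P}$, so (8) and (7), applied to $f=v^{-1/p}\cdot fv^{1/p}$, give
$$\mathrm{II}\le C\|b\|_*^m\sum_{P\in S}|P|^{\alpha/n}\|v^{-1/p}\|_{B,P}\langle F\rangle_P^{1/p}\chi_P .$$
Cubes with $W_P=0$ are $u$-null, and there are countably many; off their union,
$$\mathrm{II}\le CK\|b\|_*^m\sum_{P\in S,\,W_P>0}\tau_P\chi_P,\qquad\tau_P=\frac{\langle F\rangle_P^{1/p}}{W_P} .\tag{9}$$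
We now need a weak-type bound for the right side.

## 8. Sorting the stopping cubes by the size of $\tau_P$

Look first at two simple situations. Since $A(t)\ge t^p$,
$$\langle u\rangle_P\le W_P^p .\tag{10}$$
A single cube with $\tau_P>1$ is harmless: $u(P)\le|P|W_P^p\le\int_PF$. Now suppose that all cubes of $S$ lie in one $P_0\in S$ and all have $\tau_P=2^{-j}$. Then $\sum\tau_P\chi_P(x)>1$ means that more than $2^j$ cubes are stacked over $x$. By (2) this happens on a set $E\subset P_0$ with $|E|\le2\cdot2^{-2^j}|P_0|$. With (10) alone we would only get $u(E)\le W_{P_0}^p|P_0|=2^{jp}\int_{P_0}F$, a loss of $2^{jp}$. But $u$ has a bump: Luxemburg control of $u^{1/p}$ by $t^p\log(e+t)^r$ says that a set of relative size $2^{-t}$ has relative $u$-mass of order at most $t^{-r}$. With $t=2^j$ this gains $2^{-jr}$, and $r=(m+1)p-1>p$. The gain beats the loss. The general proof makes this work when the $\tau_P$ are mixed.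

**Lemma 9 (small sets).** Assume (i), and let $r=(m+1)p-1$. If $0<W_P<\infty$, $E\subset P$ and $|E|\le2\cdot2^{-t}|P|$ with $t>0$, then $u(E)\le C(1+t)^{-r}W_P^p|P|$.

*Proof.* Dividing $u$ by $W_P^p$ we may take $W_P=1$, so $\langle A(u^{1/p})\rangle_P\le1$. By (i) and Lemma 6 with $q=p$, $A(s)\ge cs^p\log(e+s)^r$, so $\langle u\log(e+u^{1/p})^r\rangle_P\le C$. Where $u$ is small,
$$u(E\cap\{u\le2^{t/2}\})\le2^{t/2}\cdot2\cdot2^{-t}|P|=2\cdot2^{-t/2}|P|\le C(1+t)^{-r}|P| .$$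
Where $u>2^{t/2}$ we have $\log(e+u^{1/p})\ge\log(e+2^{t/(2p)})\ge c(1+t)$, so
$$u(E\cap\{u>2^{t/2}\})\le C(1+t)^{-r}\int_Pu\log(e+u^{1/p})^r\le C(1+t)^{-r}|P|.\qquad\square$$

**Proposition 10.** Let $S$ be a stopping family from Section 5, for any $\Phi_{m'}$ with $m'\ge0$. Then for all $\lambda>0$,
$$u\Big(\Big\{\sum_{P\in S,W_P>0}\tau_P\chi_P>\lambda\Big\}\Big)\le C\lambda^{-p}\int F .$$

*Proof.* **Step 1: normalize.** Replacing $F$ by $F/\lambda^p$, with $S$ fixed, we may take $\lambda=1$; this is allowed because only (2) and nestedness of $S$ are used below, not the relation between $S$ and $F$. By monotone convergence, replace $\{P\in S:W_P>0\}$ by a finite subfamily $S'$ (with $C$ independent of $S'$).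

**Step 2: large terms.** The union of the cubes $P\in S'$ with $\tau_P>1$ is the disjoint union of the maximal ones among them. For these $W_P^p<\langle F\rangle_P$, so by (10) the union has $u$-measure at most $\sum|P|W_P^p\le\sum\int_PF\le\int F$.

**Step 3: small terms, pigeonhole.** For $j\ge1$ let
$$G_j=\{P\in S':2^{-j}<\tau_P\le2^{1-j}\},\qquad N_j=\sum_{P\in G_j}\chi_P,\qquad t_j=\tfrac3{\pi^2}\,j^{-2}\,2^j .$$
Let $x$ lie outside the cubes of Step 2 with $\sum_{P\in S'}\tau_P\chi_P(x)>1$. Terms with $\tau_P=0$ do not contribute, so $\sum_{j\ge1}2^{1-j}N_j(x)>1$. If $N_j(x)\le t_j$ for all $j$, the sum would be at most $\frac6{\pi^2}\sum_jj^{-2}=1$. So $N_j(x)>t_j$ for some $j\ge1$, and it suffices to bound $\sum_ju(\{N_j>t_j\})$.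

**Step 4: one level $j$.** Let $P_i$ be the maximal cubes of $G_j$; they are disjoint and cover $\{N_j>0\}$. Put $E_i=\{x\in P_i:N_j(x)>t_j\}$. A cube of $G_j$ meeting $P_i$ is contained in $P_i$, so on $P_i$ we have $N_j\le\sum_{P\in S,P\subset P_i}\chi_P$, and (2) gives $|E_i|\le2\cdot2^{-t_j}|P_i|$. By Lemma 9 and $W_{P_i}^p<2^{jp}\langle F\rangle_{P_i}$ (because $\tau_{P_i}>2^{-j}$),
$$u(\{N_j>t_j\})=\sum_iu(E_i)\le Ct_j^{-r}\sum_i|P_i|W_{P_i}^p\le Cj^{2r}2^{-jr}2^{jp}\sum_i\int_{P_i}F\le Cj^{2r}2^{-j(r-p)}\int F .$$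

**Step 5: sum over $j$.** Since $r-p=mp-1>0$, $\sum_jj^{2r}2^{-j(r-p)}<\infty$. With Step 2 this proves the proposition. $\square$

**End of the proof of Theorem 1.** By (9) and Proposition 10, $u(\{\mathrm{II}>\lambda\})\le C(K\|b\|_*^m)^p\lambda^{-p}\int F$. By Proposition 8 and Chebyshev's inequality the same bound holds for $\mathrm I$. Adding over the $3^n$ dyadic systems in (1), since $\{T_b^mf>\lambda\}$ is contained in the union of the $2\cdot3^n$ sets where one of the terms exceeds $c\lambda$, we obtain the inequality of Theorem 1 for $f$ as in Section 4, and then for all $f\in L^p(v)$.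

It remains to see that $I_\alpha|f|<\infty$ $u$-a.e. Exclude, as in Section 4, the trivial case $u=0$ a.e.; here $b$ plays no role. For $f\ge0$ bounded with compact support, $f\not\equiv0$, $f\in L^p(v)$, the kernel bound of Section 4 and (3) with $\Phi_0$ give $I_\alpha f\le C\sum_\gamma\sum_{P\in S^\gamma}|P|^{\alpha/n}\langle f\rangle_P\chi_P$, where $S^\gamma$ is the stopping family for $\Phi_0$ in $\mathcal D^\gamma$. By Hölder's inequality and $B(t)\ge t^{p'}$,
$$\langle f\rangle_P\le\langle F\rangle_P^{1/p}\langle v^{-p'/p}\rangle_P^{1/p'}\le\langle F\rangle_P^{1/p}\|v^{-1/p}\|_{B,P}.$$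
So off a $u$-null set $I_\alpha f\le CK\sum_\gamma\sum_{P\in S^\gamma,W_P>0}\tau_P\chi_P$, and Proposition 10 yields $u(\{I_\alpha f>\lambda\})\le CK^p\lambda^{-p}\int f^pv$. By monotone convergence this holds for $|f|$, $f\in L^p(v)$. Letting $\lambda\to\infty$, $I_\alpha|f|<\infty$ $u$-a.e., and in the same way $T_b^mf<\infty$ $u$-a.e. Hence the integral defining $C_b^mf$ converges absolutely $u$-a.e., and $|C_b^mf|\le T_b^mf$ gives $C_b^m:L^p(v)\to L^{p,\infty}(u)$. $\blacksquare$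

## 9. Sharpness of both logarithmic conditions

We prove Theorem 2 with $b(x)=\log|x|$. Let $Q_\rho=[-\rho,\rho]^n$. First, one computation common to both examples: if $u$ is the indicator of a ball of radius $1$ and $\rho\ge1$, then
$$\|u^{1/p}\|_{A,Q_\rho}\le C\rho^{-n/p}\theta(\rho)^{1/p} .\tag{11}$$
Indeed, let $\Lambda=M\rho^{-n/p}\theta(\rho)^{1/p}$ with $M\ge1$. Then $1/\Lambda\le\rho^{n/p}$, and $\langle A(u^{1/p}/\Lambda)\rangle_{Q_\rho}\le C\rho^{-n}\Lambda^{-p}\theta(\rho^{n/p})=CM^{-p}\theta(\rho^{n/p})/\theta(\rho)\le CM^{-p}$ by (L1). This is at most $1$ for $M$ large.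

Note also that when $Q\subset Q_\rho$ and $|Q_\rho|\le C|Q|$, (N3) bounds Luxemburg norms over $Q$ by $C$ times those over $Q_\rho$.

### Far away: condition (i)

Suppose the integral in (i) diverges. Generalizing Section 1, let $u=\chi_{\mathbb B(0,1)}$,
$$v(x)=1\ (|x|\le1),\qquad v(x)=|x|^{\alpha p-n}\theta(|x|)\ (|x|>1),\qquad w=v^{-1/p}.$$
(In Section 1, $\alpha p-n=0$, and $v$ was $\log(e+|x|)^r$ throughout.)

**Step 1: $K<\infty$.** If $Q$ does not meet $\mathbb B(0,1)$, the product is $0$. Let $Q$ meet it, $R=\operatorname s(Q)$. If $\sqrt nR\le1$, then $Q\subset\mathbb B(0,2)$, where $u,w\le C$, and the product is at most $CR^\alpha\le C$. If $\sqrt nR>1$, then $Q\subset Q_\rho$ with $\rho=2\sqrt nR\ge2$ and $|Q_\rho|\le C|Q|$, so we work on $Q_\rho$. Choose $\varepsilon>0$ so small that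
$$e_0:=\frac np-\alpha-\frac\varepsilon p\quad\text{satisfies}\quad e_0p'>-n ;$$
this is possible since $\frac np-\alpha+\frac n{p'}=n-\alpha>0$. We claim that for $x=\rho y\in Q_\rho$, $x\ne0$,
$$w(x)\le C\rho^{n/p-\alpha}\theta(\rho)^{-1/p}(1+|y|^{e_0}).\tag{12}$$
Let $|x|>1$. Since $\rho/|x|\ge n^{-1/2}$, (L3) and (L2) give $\theta(\rho)\le C\theta(\rho/|x|)\theta(|x|)\le C(\rho/|x|)^\varepsilon\theta(|x|)$, that is, $\theta(|x|)^{-1/p}\le C\theta(\rho)^{-1/p}|y|^{-\varepsilon/p}$. Multiplying by $|x|^{n/p-\alpha}=\rho^{n/p-\alpha}|y|^{n/p-\alpha}$ gives (12). Let $|x|\le1$, so $w=1$. If $\alpha<n/p$, then $\rho^{n/p-\alpha}\theta(\rho)^{-1/p}\ge c$ by (L2). If $\alpha\ge n/p$, then $e_0<0$ and $|y|\le1/\rho$, so $\rho^{n/p-\alpha}\theta(\rho)^{-1/p}|y|^{e_0}\ge\rho^{n/p-\alpha-e_0}\theta(\rho)^{-1/p}=\rho^{\varepsilon/p}\theta(\rho)^{-1/p}\ge c$. This proves (12).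

Since $e_0p'>-n$ and $\eta$ grows at most logarithmically, $B(1+|y|^{e_0})$ is integrable on $[-1,1]^n$, so $1+|y|^{e_0}$ has finite $B$-norm there by (N2). By dilation, $\|w\|_{B,Q_\rho}\le C\rho^{n/p-\alpha}\theta(\rho)^{-1/p}$. With (11), the product is at most
$$C\rho^\alpha\cdot\rho^{-n/p}\theta(\rho)^{1/p}\cdot\rho^{n/p-\alpha}\theta(\rho)^{-1/p}=C .$$

**Step 2: the weak-type bound fails.** For $0<|x|<1<|y|$ we have $b(x)-b(y)<0$, $|b(x)-b(y)|\ge\log|y|$ and $|x-y|\le2|y|$. Put $f_N(y)=\big((\log|y|)^m|y|^{\alpha-n}/v(y)\big)^{p'-1}\chi_{\{1<|y|<N\}}$, which is bounded with compact support. The factor $(b(x)-b(y))^m$ has constant sign, so on $\mathbb B(0,1)\setminus\{0\}$ we have $|C_b^mf_N|\ge2^{\alpha-n}H_N$ with, using $p(p'-1)=p'$,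
$$H_N=\int(\log|y|)^m|y|^{\alpha-n}f_N\,dy=\int f_N^pv\,dy=\int_{1<|y|<N}(\log|y|)^{mp'}|y|^{(\alpha-n)p'}v^{1-p'}dy .$$
The total power of $|y|$ is $(\alpha-n)p'+(\alpha p-n)(1-p')=\alpha(p+p'-pp')-n=-n$. Hence, in polar coordinates,
$$H_N=c\int_1^N\Big(\frac{(\log t)^{mp}}{\theta(t)}\Big)^{p'-1}\frac{dt}t .$$
Since $\log(e+t)\le2\log t$ for $t\ge e$, $H_N\to\infty$. The weak-type inequality with $\lambda=2^{\alpha-n}H_N/2$ would give $|\mathbb B(0,1)|\le CH_N^{-p}H_N$, so $H_N$ would be bounded, a contradiction.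

### Near a point: condition (ii)

A small case first. Let $n=1$, $\alpha=\frac12$, $p=2$, $m=1$, $u=\chi_{(3,5)}$, and near $0$ let $v=1/\sigma$ with $\sigma(y)=|y|^{-1}(\log\frac1{|y|})^{-1-\beta}$, $|y|<1/e$, $\beta>0$. For $x\in(3,5)$ and small $y$, $\log|x|-\log|y|\ge\log\frac1{|y|}$ and $|x-y|\le6$. Testing with $f_N=\sigma\log\frac1{|y|}\chi_{\{1/N<|y|<1/e\}}$ as before, boundedness requires $\int_{|y|<1/e}\sigma(\log\frac1{|y|})^2dy<\infty$, that is $\beta>2$. An average with $B(t)=t^2\log(e+t)^s$ of $v^{-1/2}=\sigma^{1/2}$ over an interval around $0$ involves $\int\sigma\log(e+\sigma^{1/2})^sdy$. Since $\log(e+\sigma^{1/2})\approx\log\frac1{|y|}$, this is finite if and only if $\beta>s$. So for $s<2=p'$ and $s<\beta\le2$ this average is finite while the commutator is unbounded. For a general $\eta$ we put the mass of $\sigma$ on annuli at the scales where $\eta$ is small.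

Suppose (ii) fails: $\inf_t\eta(t)\log(e+t)^{-mp'}=0$. Since $\eta\ge1$, the quotient is bounded below on bounded sets of $t$, so for each $j\ge1$ there are arbitrarily large $t_j\ge1$ with
$$\eta(t_j)\le j^{-2}\log(e+t_j)^{mp'} .$$
Put $\mu_j=j^{-2}\eta(t_j)^{-1}\le1$ and $V_j=\{r_j<|x|<2r_j\}$, with $r_j$ defined by $t_j^{p'}|V_j|=\mu_j$. Then $r_j\le Ct_j^{-p'/n}$, so, choosing the $t_j$ inductively large enough, we have $r_1<\frac14$, $2r_{j+1}<r_j$ and $\log\frac1{2r_j}\ge c\log(e+t_j)$. Let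
$$\sigma=t_j^{p'}\text{ on }V_j,\qquad\sigma=1\text{ on }\{|x|<1\}\setminus\textstyle\bigcup_jV_j,\qquad\sigma=|x|^{-2n}\text{ for }|x|\ge1,$$
$v=\sigma^{1-p}$ and $u=\chi_{\mathbb B(x_0,1)}$ with $|x_0|=4$. Then $v$ is locally bounded, $v^{-1/p}=\sigma^{1/p'}$, and
$$\int\sigma\,\eta(\sigma^{1/p'})dx\le\sum_j\mu_j\eta(t_j)+C=\sum_jj^{-2}+C<\infty .\tag{13}$$

**Step 1: $K<\infty$.** Let $Q$ meet $\mathbb B(x_0,1)$, $R=\operatorname s(Q)$; other cubes give $0$. If $\sqrt nR\le1$, then $Q\subset\{2\le|x|\le6\}$, where $u,v^{-1/p}\le C$, and the product is at most $CR^\alpha\le C$. Otherwise $Q\subset Q_\rho$ with $\rho=6\sqrt nR\ge6$ and $|Q_\rho|\le C|Q|$. With $\Lambda=\rho^{-n/p'}$, by (L3) and (13),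
$$\langle B(\sigma^{1/p'}/\Lambda)\rangle_{Q_\rho}\le\int\sigma\,\eta(\sigma^{1/p'}\rho^{n/p'})dx\le C\eta(\rho^{n/p'}),$$
so by (N2) $\|v^{-1/p}\|_{B,Q_\rho}\le C\rho^{-n/p'}\eta(\rho^{n/p'})$. With (11) the product is at most $C\rho^{\alpha-n}\theta(\rho)^{1/p}\eta(\rho^{n/p'})\le C$, since $\alpha<n$ and $\theta,\eta$ grow at most logarithmically by (L2).

**Step 2: the weak-type bound fails.** For $x\in\mathbb B(x_0,1)$ and $0<|y|<1$ we have $b(x)-b(y)=\log\frac{|x|}{|y|}\ge\log\frac1{|y|}>0$ and $|x-y|\le6$. Let $f_N=\sigma(\log\frac1{|y|})^{m(p'-1)}\chi_{\{1/N<|y|<1\}}$; it is bounded with compact support, because only finitely many $V_j$ meet $\{|y|>1/N\}$. On $\mathbb B(x_0,1)$, with $c_0=6^{\alpha-n}$,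
$$|C_b^mf_N|\ge c_0J_N,\qquad J_N=\int_{1/N<|y|<1}\sigma\,(\log\tfrac1{|y|})^{mp'}dy=\int f_N^pv\,dy ,$$
where we used $m+m(p'-1)=mp'=pm(p'-1)$ and $\sigma^p\sigma^{1-p}=\sigma$. On $V_j$ we have $\log\frac1{|y|}\ge\log\frac1{2r_j}\ge c\log(e+t_j)$, so
$$\lim_NJ_N\ge c\sum_j\mu_j\log(e+t_j)^{mp'}=c\sum_jj^{-2}\,\frac{\log(e+t_j)^{mp'}}{\eta(t_j)}\ge c\sum_jj^{-2}j^2=\infty .$$
The weak-type inequality with $\lambda=c_0J_N/2$ would give $|\mathbb B(x_0,1)|\le CJ_N^{-p}J_N$, so $J_N$ would be bounded, a contradiction. $\blacksquare$
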